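\title{Families of local Artinian Gorenstein algebras with many irreducible components}

\begin{abstract}
Let $\mathrm{Gor}(T)$ be the variety of Artinian Gorenstein quotients, with Hilbert function $T$, of the regular local ring in $r$ variables over an infinite field, and let $b(j,r)$ be the largest number of irreducible components of $\mathrm{Gor}(T)$ among the sequences $T$ of codimension $r$ and socle degree $j$. In codimension two, $b(j,2)=1$. We prove that $b(j,3)\to\infty$ as $j\to\infty$. A short argument gives $b(j,3)\ge\lfloor j/3\rfloor$; a refinement shows that $b(j,3)$ grows at least exponentially in $j$, and that $\liminf_j \log b(j,r)/(j\log j)\ge (r-3)/7$ for $r\ge4$. Over an algebraically closed field, $\log b(j,r)=O(j^r\log j)$. Components are separated by playing an upper semicontinuous invariant of the local algebra against a lower semicontinuous invariant of its associated graded algebra.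
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix an infinite field $\mathsf k$. Let $R=\mathsf k\{x_1,\dots,x_r\}$ be the regular local ring in $r$ variables over $\mathsf k$, with maximal ideal $\mathfrak m$, and let $R_u$ be the space of forms of degree $u$ in $x_1,\dots,x_r$. Only the truncations $R/\mathfrak m^{j+1}$ will matter, so the reader may take $R$ to be the power series ring. An \emph{Artinian Gorenstein} (AG) algebra is an Artinian quotient $A=R/I$, with maximal ideal $\mathfrak m_A$ and residue field $\mathsf k$, whose socle $(0:\mathfrak m_A)$ is one-dimensional. Its \emph{socle degree} is the largest $j$ with $\mathfrak m_A^j\ne0$. Its associated graded algebra is $A^*=\bigoplus_i A^*_i$ with $A^*_i=\mathfrak m_A^i/\mathfrak m_A^{i+1}$, and its \emph{Hilbert function} is $H(A)=(h_0,\dots,h_j)$ with $h_i=\dim_{\mathsf k}A^*_i$. Here $h_0=1$, the number $h_1$ is the embedding dimension, and $h_j=1$ because $\mathfrak m_A^j$ lies in the socle.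

A sequence $T=(1,r,\dots,1)$ with last entry $T_j=1$ is a \emph{Gorenstein sequence of codimension $r$ and socle degree $j$} if $T=H(A)$ for some AG quotient $A$ of $R$. The AG quotients of $R$ with Hilbert function $T$ are the points of a reduced variety $\mathrm{Gor}(T)$, described in Section~\ref{sec:semi}. Whenever such sequences exist (for $r\ge2$ this requires $j\ge2$), put
\[
b(j,r)=\max_T\ \#\{\text{irreducible components of }\mathrm{Gor}(T)\},
\]
the maximum being taken over the finitely many Gorenstein sequences $T$ of codimension $r$ and socle degree $j$. Thus $b(j,r)$ measures how far the Hilbert function is from singling out one family of algebras.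

In the simplest cases it does single out one family. For $r=1$ the only ideal is $(x_1^{j+1})$. For $j=2$ we have $T=(1,r,1)$ and $\mathfrak m^3\subset I\subset\mathfrak m^2$, so $I/\mathfrak m^3$ is a hyperplane in $R_2$, and $A$ is Gorenstein exactly when the resulting bilinear form $R_1\times R_1\to A^*_2\cong\mathsf k$ is nondegenerate; so $\mathrm{Gor}(T)$ is a nonempty open subset of a projective space.

In general there is a finer discrete invariant than $T$. For $a\ge0$ let $C(a)\subset A^*$ be the ideal with
\[
C(a)_i=\bigl(\mathfrak m_A^{i}\cap(0:\mathfrak m_A^{j+1-a-i})\bigr)\big/\bigl(\mathfrak m_A^{i+1}\cap(0:\mathfrak m_A^{j+1-a-i})\bigr)\subset A^*_i ,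
\]
and let $H(a)$ be the Hilbert function of $C(a)/C(a+1)$. An element of $\mathfrak m_A^i$ is always killed by $\mathfrak m_A^{j+1-i}$, and $C(a)_i$ collects the classes of those killed $a$ steps earlier. It is known that $H(A)=\sum_{a=0}^{j-2}H(a)$ with $H(a)$ symmetric about $(j-a)/2$; the sequence $(H(0),H(1),\dots)$ is the \emph{symmetric decomposition} of $H(A)$, which itself need not be symmetric. The following facts are also known. In codimension two, $T$ determines the symmetric decomposition and $\mathrm{Gor}(T)$ is irreducible, so $b(j,2)=1$ for all $j\ge2$. For $T=(1,3,4^k,3^s,2,1)$ with $k\ge1$ and $s\ge2$, of socle degree $k+s+3$, the variety $\mathrm{Gor}(T)$ has at least two irreducible components. There are specific Gorenstein sequences of codimension three for which $\mathrm{Gor}(T)$ has three irreducible components. Iarrobino and Macias Marques \cite{IM} asked whether the number of components can be unbounded as $j\to\infty$, what the function $b(j,r)$ is, and in particular: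

\medskip
\noindent\textbf{Question.} Does $b(j,3)\to\infty$ as $j\to\infty$?
\medskip

A long sequence $T$ leaves room for many symmetric decompositions, which suggests the answer yes. But $\mathrm{Gor}(T)$ is merely partitioned by the decomposition, and nothing in the definitions prevents one part from lying in the closure of another; the task is to exclude this for many parts at once. We prove that the answer is yes over every infinite field.

\begin{theorem}\label{thm:A}
For all $j\ge3$ we have $b(j,3)\ge\lfloor j/3\rfloor$. In particular $b(j,3)\to\infty$ as $j\to\infty$.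
\end{theorem}

\begin{theorem}\label{thm:B}
Let $r\ge3$, $j\ge8$ and $N=\lfloor(j-1)/7\rfloor$. Then
\[
b(j,r)\ \ge\ \frac{\prod_{t=0}^{N}\Bigl(1+\binom{t+r-3}{r-3}\Bigr)}{1+\binom{N+r-2}{r-2}},
\qquad\text{and}\qquad
b(j,3)\ \ge\ \binom{N+1}{\lfloor (N+1)/2\rfloor}\ \ge\ \frac{2^{N+1}}{N+2}.
\]
Thus $b(j,3)$ grows at least exponentially in $j$, and for $r\ge4$
\[
\liminf_{j\to\infty}\frac{\log b(j,r)}{j\log j}\ \ge\ \frac{r-3}{7}.
\]
\end{theorem}

Together with $b(j,2)=1$ this gives a dichotomy for $r\ge2$: $b(j,r)=1$ if $r=2$, and $b(j,r)\to\infty$ if $r\ge3$.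

\begin{proposition}\label{prop:C}
Let $\mathsf k$ be algebraically closed and $n=\binom{j+r}{r}$. Then $b(j,r)\le n^n$; thus $\log b(j,r)=O(j^r\log j)$ for fixed $r$.
\end{proposition}

We do not determine $b(j,r)$ exactly.

The lower bounds have two ingredients. The first is a supply of algebras with the same Hilbert function. They come from sums of powers of linear forms of different degrees; the Hilbert function is then a sum of indicator functions of intervals, one for each linear form, and such a sum remembers the left endpoints and the right endpoints but not which is matched with which (Section~\ref{sec:powers}). The second is a way to place these algebras in pairwise disjoint open subsets of $\mathrm{Gor}(T)$ (Sections~\ref{sec:semi} and~\ref{sec:balanced}). Both are visible in the example $T=(1,3,4,3,3,2,1)$ of Section~\ref{sec:example}. The facts on symmetric decompositions quoted above are not used in the proofs.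

\section{Duality}\label{sec:duality}

The statements of this section hold over any field, with the same proofs. The Gorenstein hypothesis enters our lower bounds through the following lemma.

\begin{lemma}\label{lem:pairing}
Let $A$ be an AG algebra with Hilbert function $(h_i)$, and let $\lambda:A\to\mathsf k$ be a linear form that is nonzero on the socle. Then no nonzero ideal of $A$ lies in $\ker\lambda$, and $\dim(0:\mathfrak m_A^v)=\sum_{i<v}h_i$ for all $v\ge0$.
\end{lemma}

\begin{proof}
If $J\ne0$ is an ideal, the last nonzero term of $J\supset\mathfrak m_AJ\supset\mathfrak m_A^2J\supset\cdots$ lies in the one-dimensional socle, so $J$ contains the socle and $J\not\subset\ker\lambda$. Hence the pairing $(f,g)\mapsto\lambda(fg)$ on $A$ is perfect: its radical is an ideal inside $\ker\lambda$. An element $f$ is orthogonal to $\mathfrak m_A^v$ if and only if the ideal $f\mathfrak m_A^v$ lies in $\ker\lambda$, that is, $f\mathfrak m_A^v=0$. So $(0:\mathfrak m_A^v)=(\mathfrak m_A^v)^\perp$ has dimension $\dim A/\mathfrak m_A^v$.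
\end{proof}

AG algebras are constructed from polynomials. Let $D=\mathsf k_{DP}[X_1,\dots,X_r]$ be the divided power ring: the graded vector space with basis $X^{[\alpha]}$, $\alpha\in\mathbb N^r$, of degree $|\alpha|=\sum\alpha_i$. The ring $R$ acts on $D$ by \emph{contraction}: $x^\beta\circ X^{[\alpha]}=X^{[\alpha-\beta]}$ if $\beta\le\alpha$ componentwise, and $0$ otherwise. (In characteristic zero one may read $X^{[\alpha]}=X^\alpha/\alpha!$ and $x_i=\partial/\partial X_i$.) Let $\langle f,G\rangle$ be the constant term of $f\circ G$. Since $\langle x^\beta,G\rangle$ is the coefficient of $X^{[\beta]}$ in $G$, this is a perfect pairing between $R_e$ and $D_e$, and between $R/\mathfrak m^{j+1}$ and $D_{\le j}$. If $X^{[\alpha]}$ occurs in the top-degree part of $G$, then $x^\alpha\circ G$ is a nonzero constant. Therefore $\mathfrak m^i\circ G\ne0$ if and only if $i\le\deg G$, and in that case $1\in\mathfrak m^i\circ G$.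

\begin{lemma}[Macaulay duality]\label{lem:macaulay}
If $F\in D$ has degree $j$, then $A=R/\operatorname{Ann}F$ is AG of socle degree $j$, and $f\mapsto f\circ F$ is an isomorphism of $R$-modules $A\to R\circ F$ that carries $\mathfrak m_A^i$ to $\mathfrak m^i\circ F$. Every AG quotient of $R$ of socle degree $j$ arises in this way.
\end{lemma}

\begin{proof}
The isomorphism is immediate and gives the socle degree. Put $\lambda(f)=\langle f,F\rangle$. Then $f\circ F=0$ if and only if $\lambda(gf)=\langle g,f\circ F\rangle=0$ for all $g\in R$. So $(f,g)\mapsto\lambda(fg)$ is a perfect pairing on $A$, the socle lies in $\mathfrak m_A^\perp$, and $\mathfrak m_A^\perp$ is one-dimensional. Conversely, let $A=R/I$ be AG of socle degree $j$ and take $\lambda$ as in Lemma~\ref{lem:pairing}. Its pullback to $R/\mathfrak m^{j+1}$ is $\langle\,\cdot\,,F\rangle$ for some $F\in D_{\le j}$, and $\operatorname{Ann}F=\{f:\lambda(fR)=0\}=I$ by Lemma~\ref{lem:pairing}.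
\end{proof}

So $H(A)_i=\dim(\mathfrak m^i\circ F)-\dim(\mathfrak m^{i+1}\circ F)$. For $A=R/I$ let $I^*_u\subset R_u$ be the space of degree-$u$ parts $\varphi_u$ of the elements $f=\varphi_u+\varphi_{u+1}+\cdots$ of $I\cap\mathfrak m^u$. Then $A^*_u=R_u/I_u^*$.

The polynomials we use are built from divided powers of linear forms. For $0\ne p\in\mathsf k^r$ put $L_p^{[d]}=\sum_{|\alpha|=d}p^\alpha X^{[\alpha]}$; thus $L_p^{[0]}=1$, and $L_p^{[d]}=0$ for $d<0$. For a form $\varphi$ of degree $i$,
\begin{equation}\label{eq:eval}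
\varphi\circ L_p^{[d]}=\varphi(p)\,L_p^{[d-i]},
\end{equation}
because $x^\beta\circ L_p^{[d]}=\sum_{|\alpha|=d,\ \alpha\ge\beta}p^{\alpha}X^{[\alpha-\beta]}=p^\beta L_p^{[d-|\beta|]}$. In particular, under the pairing $L_p^{[e]}$ is the functional ``evaluate at $p$'' on $R_e$.

\section{Two semicontinuous invariants on $\mathrm{Gor}(T)$}\label{sec:semi}

Fix a Gorenstein sequence $T$ of socle degree $j$, put $|T|=\sum_iT_i$ and $V=R/\mathfrak m^{j+1}$, and write $\mathfrak m^u$ also for the image of $\mathfrak m^u$ in $V$. The ideal $I$ of an algebra in $\mathrm{Gor}(T)$ contains $\mathfrak m^{j+1}$, so it is a point of the Grassmannian of subspaces of $V$ of codimension $|T|$. For a subspace $C\subset V$ of dimension $|T|$, the subspaces $I$ with $V=I\oplus C$ form an affine chart, and the matrix of the projection $\pi_I:V\to C$ with kernel $I$ has entries that are regular functions on the chart. The rank of a matrix with regular entries is lower semicontinuous: it is at least $c$ on the open set where some $c\times c$ minor is nonzero. Equivalently, the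 dimension of the kernel is upper semicontinuous.

In a chart, $I$ is an ideal when $\pi_I\bigl(x_i(f-\pi_If)\bigr)=0$ for all $i$ and all $f\in V$; the quotient $A$ has Hilbert function $T$ when $\pi_I|_{\mathfrak m^i}$ has rank $\sum_{i'\ge i}T_{i'}$ for all $i$; and $A$ is Gorenstein when $f\mapsto(\pi_I(x_if))_i$ has rank at least $|T|-1$ on $V$. So $\mathrm{Gor}(T)$ is locally closed in the Grassmannian. If $\mathsf k$ is not algebraically closed, one can read $\mathrm{Gor}(T)$ as the set of $\mathsf k$-points with the Zariski topology, or as the reduced scheme over $\mathsf k$; a point of the scheme with residue field $K$ is an ideal of $V\otimes_{\mathsf k}K$ whose quotient is an AG algebra over $K$ with Hilbert function $T$, and the invariants below are computed over $K$. Our lower bounds hold in both readings, because they use only semicontinuity of ranks, inequalities valid over every field, explicit $\mathsf k$-points, and the following observation.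

\begin{lemma}\label{lem:top}
If $\mathrm{Gor}(T)$ contains $c$ pairwise disjoint nonempty open subsets, then it has at least $c$ irreducible components.
\end{lemma}

\begin{proof}
Each of the open sets meets some component, and no component meets two of them, since two nonempty open subsets of an irreducible space intersect.
\end{proof}

For $u,v\ge0$ and $A\in\mathrm{Gor}(T)$ define
\[
\sigma_{u,v}(A)=\dim\bigl(\mathfrak m_A^u\cap(0:\mathfrak m_A^v)\bigr),\qquad
\mu_{u,v}(A)=\operatorname{rank}\bigl(R_u\to\operatorname{Hom}(A^*_v,A^*_{u+v})\bigr),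
\]
where $R_u$ acts by multiplication on $A^*$. The first number concerns true annihilation in $A$; the second concerns annihilation to leading order and depends only on $A^*$.

\begin{lemma}\label{lem:semi}
On $\mathrm{Gor}(T)$, the function $\sigma_{u,v}$ is upper semicontinuous and $\mu_{u,v}$ is lower semicontinuous.
\end{lemma}

\begin{proof}
Work in a chart. In both cases we exhibit the kernel of a matrix with regular entries whose dimension exceeds the quantity of interest by a constant. The constant comes from $\dim(I\cap\mathfrak m^s)=\dim\mathfrak m^s-\sum_{i\ge s}T_i$, and this is where it matters that $T$ is fixed.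

The kernel of $\mathfrak m^u\to\operatorname{Hom}(\mathfrak m^v,C)$, $f\mapsto(g\mapsto\pi_I(fg))$, is $W=\{f\in\mathfrak m^u:f\mathfrak m^v\subset I\}$. It contains $I\cap\mathfrak m^u$, and $W/(I\cap\mathfrak m^u)=\mathfrak m_A^u\cap(0:\mathfrak m_A^v)$. So $\sigma_{u,v}=\dim W-\dim(I\cap\mathfrak m^u)$ is upper semicontinuous.

Let $s=u+v+1$, and let $g_1,\dots,g_M$ be a basis of $R_v$. The kernel of $R_u\to\operatorname{Hom}(A^*_v,A^*_{u+v})$ is $K_0=\{\varphi:\varphi g_i\in I+\mathfrak m^s\text{ for all }i\}$. Let $W'$ be the kernel of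
\[
R_u\oplus(\mathfrak m^s)^{M}\to C^{M},\qquad(\varphi,h_1,\dots,h_M)\mapsto\bigl(\pi_I(\varphi g_i-h_i)\bigr)_i .
\]
The projection of $W'$ to $R_u$ has image $K_0$ and kernel $(I\cap\mathfrak m^s)^M$. So $\dim K_0=\dim W'-M\dim(I\cap\mathfrak m^s)$ is upper semicontinuous, and $\mu_{u,v}=\dim R_u-\dim K_0$ is lower semicontinuous.
\end{proof}

The two invariants are linked. Let $c_{u,v}=\sigma_{u,v}-\sigma_{u+1,v}$. This is the dimension of the image of $\mathfrak m_A^u\cap(0:\mathfrak m_A^v)$ in $A^*_u$; when $u+v\le j+1$, that image is $C(j+1-u-v)_u$, so the numbers $c_{u,v}$ carry the symmetric decomposition. The map defining $\mu_{u,v}$ factors through $A_u^*$, which has dimension $T_u$, and it kills that image. Hence, for every $A\in\mathrm{Gor}(T)$,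
\begin{equation}\label{eq:compare}
\mu_{u,v}(A)\le T_u-c_{u,v}(A).
\end{equation}

For Theorem~\ref{thm:A} the case $u=1$ suffices. Let $T$ have codimension three, and for $1\le v\le j$ put
\begin{align*}
\mathcal O_v&=\{A:\ \ell\,\mathfrak m_A^v=0\text{ for some }\ell\in\mathfrak m_A\setminus\mathfrak m_A^2\},\\
\mathcal N_v&=\{A:\ A^*_1\to\operatorname{Hom}(A^*_v,A^*_{v+1})\text{ is injective}\}.
\end{align*}

\begin{lemma}\label{lem:ON}
The sets $\mathcal O_v$ and $\mathcal N_v$ are open in $\mathrm{Gor}(T)$, and $\mathcal O_v\cap\mathcal N_{v'}=\emptyset$ for $v\le v'$.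
\end{lemma}

\begin{proof}
Since $v\le j$ we have $\mathfrak m_A^v\ne0$, so $(0:\mathfrak m_A^v)\subset\mathfrak m_A$. Thus $A\in\mathcal O_v$ if and only if $(0:\mathfrak m_A^v)\not\subset\mathfrak m_A^2$, which by Lemma~\ref{lem:pairing} means $\sigma_{2,v}(A)<\sum_{i<v}T_i$. Also $\mathcal N_v=\{\mu_{1,v}\ge3\}$, as $R_1=A_1^*$. Both sets are open by Lemma~\ref{lem:semi}. If $A\in\mathcal O_v$ and $v\le v'$, then $\ell\,\mathfrak m_A^{v'}=0$, so the nonzero class of $\ell$ in $A^*_1$ acts as zero on $A^*_{v'}$ and $A\notin\mathcal N_{v'}$.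
\end{proof}

The openness of $\mathcal O_v$ is the point to notice. The existence of an annihilating element looks like a closed condition. But duality fixes the dimension of $(0:\mathfrak m_A^v)$ throughout $\mathrm{Gor}(T)$, so this space cannot shrink under deformation; it can only move, and not lying inside $\mathfrak m_A^2$ is an open condition on its position.

\section{The example $T=(1,3,4,3,3,2,1)$}\label{sec:example}

Let $r=3$ with variables $x,y,z$, let $L^{[d]}=L^{[d]}_{(1,1,0)}$, and consider
\[
F_1=X^{[6]}+Y^{[6]}+L^{[6]}+Z^{[3]},\qquad F_2=X^{[6]}+Y^{[6]}+L^{[4]}+Z^{[5]},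
\]
with $A_m=R/\operatorname{Ann}F_m$. Each $F_m$ is a sum $\sum_pL_p^{[d_p]}$ over the points $(1,0,0)$, $(0,1,0)$, $(1,1,0)$, $(0,0,1)$. For $i\ge2$ each of the forms $x^{i-1}(x-y)$, $y^{i-1}(y-x)$, $x^{i-1}y$, $z^i$ is nonzero at one of the four points and vanishes at the others. By \eqref{eq:eval}, for $i\ge2$ the space $\mathfrak m^i\circ F_m$ is therefore spanned by the $L_p^{[e]}$ with $0\le e\le d_p-i$, and in each degree $e\ge2$ these elements are independent. In degree $1$ the only relation is $L^{[1]}=X+Y$, and in degree $0$ all of them equal $1$. Counting degree by degree, from $e=0$ upward: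
\[
\begin{array}{c|ccccc}
i&2&3&4&5&6\\ \hline
\dim\mathfrak m^i\circ F_1&1+3+3+3+3&1+2+3+3&1+2+3&1+2&1\\
\dim\mathfrak m^i\circ F_2&1+3+4+3+2&1+3+3+2&1+3+2&1+2&1
\end{array}
\]
Both rows give $13,9,6,3,1$, so $(h_2,\dots,h_6)=(4,3,3,2,1)$ for both algebras. Moreover $h_1=3$, since an algebra generated by two elements has $h_2\le3$. Hence $A_1,A_2\in\mathrm{Gor}(T)$ for $T=(1,3,4,3,3,2,1)$.

In $A_1$ we have $z\circ F_1=Z^{[2]}$, so $z\,\mathfrak m_{A_1}^3=0$ and $A_1\in\mathcal O_3$. In $A_2$, monomials divisible by $xz$ or $yz$ vanish. Monomials of degree $3$ divisible by $xy$ send $F_2$ to $X+Y=(x^5+y^5)\circ F_2$, and those of degree $4$ send it to $1=x^6\circ F_2$, so all of them vanish in $A_2^*$. As $h_3=h_4=3$, the classes $x^3,y^3,z^3$ and $x^4,y^4,z^4$ are bases in degrees $3$ and $4$, and $\ell=\gamma_1x+\gamma_2y+\gamma_3z$ sends $x^3,y^3,z^3$ to $\gamma_1x^4,\gamma_2y^4,\gamma_3z^4$. So $A_2\in\mathcal N_3$. By Lemmas~\ref{lem:top} and~\ref{lem:ON}, $\mathrm{Gor}(T)$ has at least two components; this is the known case $k=1$, $s=2$.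

The algebras have different symmetric decompositions: $C(3)_1$ is the image of $(0:\mathfrak m_A^3)$ in $A_1^*$, which is nonzero exactly on $\mathcal O_3$. That difference alone shows only that $A_1$ is not a limit of algebras outside $\mathcal O_3$. It takes the invariant $\mu$ of the graded algebra to show that $A_2$ is not a limit of algebras in $\mathcal O_3$.

\section{Sums of divided powers of linear forms}\label{sec:powers}

To produce many algebras with one Hilbert function we need the computation of Section~\ref{sec:example} in general. For a finite set $\Lambda$ of pairwise nonproportional nonzero vectors in $\mathsf k^r$, let $(I_\Lambda)_e\subset R_e$ be the space of forms vanishing on $\Lambda$, and let $h_\Lambda(e)=\dim R_e/(I_\Lambda)_e$, with $h_\Lambda(-1)=0$ and $h_\emptyset=0$. This is the rank of the evaluation map $R_e\to\mathsf k^\Lambda$; since $L_p^{[e]}$ is evaluation at $p$,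
\begin{equation}\label{eq:span}
\dim\langle L_p^{[e]}:p\in\Lambda\rangle=h_\Lambda(e).
\end{equation}
If a point $q$ is added to $\Lambda$, then $h_{\Lambda\cup\{q\}}(e)-h_\Lambda(e)$ is $1$ if some form of degree $e$ vanishes on $\Lambda$ but not at $q$, and $0$ otherwise. Such a form exists for $e=\#\Lambda$ (a product of linear forms, one through each point of $\Lambda$ and nonzero at $q$), and it can be multiplied by a linear form that is nonzero at $q$. Hence $h_{\Lambda\cup\{q\}}-h_\Lambda=\mathbf 1_{[s,\infty)}$ for some $s\ge0$, where $\mathbf 1_J$ is the indicator function of $J$.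

Now let $\Gamma$ be such a set with a total order, and let $s_p$ be the number $s$ that occurs when $p$ is added to the set of its predecessors. For every initial segment $\Lambda$ of $\Gamma$,
\begin{equation}\label{eq:initial}
h_\Lambda(e)=\#\{p\in\Lambda:s_p\le e\}.
\end{equation}
Let $F=\sum_{p\in\Gamma}L_p^{[d_p]}$. If $f=\varphi_u+\varphi_{u+1}+\cdots$ with $\varphi_i\in R_i$ annihilates $F$, then by \eqref{eq:eval} the degree-$e$ component of $f\circ F=0$ reads
\begin{equation}\label{eq:comp}
\sum_{p:\ d_p\ge e+u}\varphi_{d_p-e}(p)\,L_p^{[e]}=0\qquad(e\ge0).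
\end{equation}
For $q\in\Gamma$ with $d_q\ge u$, the choice $e=d_q-u$ makes the sum run over $\{p:d_p\ge d_q\}$ and makes $\varphi_u(q)$ the coefficient of $L_q^{[e]}$. This is how initial forms of $\operatorname{Ann}F$ are controlled.

\begin{lemma}\label{lem:power}
Let $\tau\ge0$ satisfy $h_\Gamma(e)=\#\Gamma$ for all $e\ge\tau$. Suppose that $d_p$ is nonincreasing along the order of $\Gamma$ and that $d_p\ge2\tau$ for all $p$. Let $I=\operatorname{Ann}F$ and $A=R/I$. Then $I^*_u=(I_\Gamma)_u$ for $u\le\tau$, and
\[
H(A)=\sum_{p\in\Gamma}\mathbf 1_{[s_p,\;d_p-s_p]}.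
\]
\end{lemma}

\begin{proof}
By \eqref{eq:initial} we have $s_p\le\tau$, hence $s_p\le\tau\le d_p-s_p$ for all $p$. So the formula asserts that $H(A)_i=\#\{p:s_p\le i\}=h_\Gamma(i)$ for $i\le\tau$, and $H(A)_i=\#\{p:i\le d_p-s_p\}$ for $i\ge\tau$.

Let $u\le\tau$, $f=\varphi_u+\cdots\in I$ and $q\in\Gamma$. Then $e=d_q-u\ge\tau$, so the $L_p^{[e]}$, $p\in\Gamma$, are independent by \eqref{eq:span}, and \eqref{eq:comp} gives $\varphi_u(q)=0$. Thus $I_u^*\subset(I_\Gamma)_u$. Conversely, a form vanishing on $\Gamma$ annihilates $F$ by \eqref{eq:eval}. This proves the first claim, and $H(A)_u=h_\Gamma(u)$ for $u\le\tau$.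

Let $i\ge\tau$. For every $i'\ge i$ the forms of degree $i'$ take arbitrary values on $\Gamma$, so \eqref{eq:eval} gives $\mathfrak m^i\circ F=\langle L_p^{[e]}:p\in\Gamma,\ 0\le e\le d_p-i\rangle$. Put $\Gamma(s)=\{p:d_p\ge s\}$; it is an initial segment because $d_p$ is nonincreasing. By \eqref{eq:span},
\[
\dim\mathfrak m_A^i=\sum_{e\ge0}h_{\Gamma(i+e)}(e),\qquad
\dim\mathfrak m_A^{i+1}=\sum_{e\ge0}h_{\Gamma(i+1+e)}(e)=\sum_{e\ge0}h_{\Gamma(i+e)}(e-1).
\]
By \eqref{eq:initial}, $h_{\Gamma(i+e)}(e)-h_{\Gamma(i+e)}(e-1)=\#\{p:d_p\ge i+e,\ s_p=e\}$. Summing over $e$ gives $H(A)_i=\#\{p:d_p\ge i+s_p\}$.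
\end{proof}

\begin{remark}
The bound $d_p\ge2\tau$ is needed for the degrees $i\le\tau$. For three points in $\mathsf k^2$ we have $\tau=2$ and $h_\Gamma(2)=3$; if all $d_p=3$, then $F$ is homogeneous and $H(A)_2=\dim R_2\circ F\le\dim D_1=2$.
\end{remark}

Since $H(A)_i=\#\{p:s_p\le i\}-\#\{p:d_p-s_p<i\}$, the Hilbert function depends only on the list of left endpoints and the list of right endpoints. To exploit this we need configurations whose numbers $s_p$ we can read off, whatever admissible order is used. Let $r\ge2$ and choose distinct elements $\xi_0,\xi_1,\dots\in\mathsf k$; this is where the constructions use that $\mathsf k$ is infinite. For $\alpha\in\mathbb N^{r-1}$ let $p_\alpha=(1,\xi_{\alpha_1},\dots,\xi_{\alpha_{r-1}})$. We identify a finite set $\Lambda\subset\mathbb N^{r-1}$ with $\{p_\alpha:\alpha\in\Lambda\}$ and write $L_\alpha=L_{p_\alpha}$. Call $\Lambda$ a \emph{lower set} if $\beta\le\alpha\in\Lambda$ (componentwise) implies $\beta\in\Lambda$.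

\begin{lemma}\label{lem:lower}
If $\Lambda\subset\mathbb N^{r-1}$ is a finite lower set, then $h_\Lambda(e)=\#\{\alpha\in\Lambda:|\alpha|\le e\}$. Consequently, if $\Lambda$ and $\Lambda\cup\{\alpha\}$ are lower sets and $\alpha\notin\Lambda$, then $h_{\Lambda\cup\{\alpha\}}-h_\Lambda=\mathbf 1_{[|\alpha|,\infty)}$.
\end{lemma}

\begin{proof}
Setting $x_1=1$ identifies $R_e$ with the polynomials of degree at most $e$ in variables $y_1,\dots,y_{r-1}$, evaluated at the points $(\xi_{\alpha_1},\dots,\xi_{\alpha_{r-1}})$. The polynomials $g_\beta=\prod_i\prod_{t<\beta_i}(y_i-\xi_t)$, $|\beta|\le e$, form a basis, since $g_\beta$ has top-degree part $y^\beta$. The value of $g_\beta$ at the point of $\alpha$ is nonzero if and only if $\beta\le\alpha$. If $\beta\notin\Lambda$, no $\alpha\in\Lambda$ satisfies $\beta\le\alpha$, so $g_\beta$ vanishes on $\Lambda$. The matrix of values of $g_\beta$, $\beta\in\Lambda$, at $\alpha\in\Lambda$ is triangular with nonzero diagonal when $\Lambda$ is ordered by nondecreasing $|\alpha|$, so these $g_\beta$ have independent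 values on $\Lambda$. The rank of evaluation is thus $\#\{\beta\in\Lambda:|\beta|\le e\}$.
\end{proof}

\section{Linear growth in codimension three}\label{sec:A}

We prove Theorem~\ref{thm:A}. For $3\le j\le5$ it asserts only that a Gorenstein sequence exists. For $F=X^{[j]}+Y^{[2]}+Z^{[2]}$ the space $\mathfrak m\circ F$ has basis $Y,Z,X^{[e]}$ $(e\le j-1)$, and $\mathfrak m^i\circ F$ has basis $X^{[e]}$ $(e\le j-i)$ for $i\ge2$; so $(1,3,1,\dots,1)$ is one.

Let $j\ge6$ and $\delta=\lfloor j/3\rfloor+1\ge3$, so that $j\ge3\delta-3$. As in Section~\ref{sec:example} we take $\delta$ points on the line $z=0$, with left endpoints $0,1,\dots,\delta-1$, and the point $(0,0,1)$, with left endpoint $1$. We fix $\delta+1$ right endpoints and let $z$ have any one of the first $\delta-1$ of them. Put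
\[
e_m=\delta+2(m-1)\quad(1\le m\le\delta-1),\qquad e_\delta=j,\qquad e_{\delta+1}=j+1,
\]
and $E=\{e_1<\dots<e_{\delta+1}\}$; the order is as stated because $e_{\delta-1}=3\delta-4<j$. The right endpoints will be the numbers $e-1$, $e\in E$. Define
\[
T_0=1,\qquad T_i=i+2\quad(1\le i\le\delta-1),\qquad T_i=\#\{e\in E:e>i\}\quad(i\ge\delta-1).
\]
Both formulas give $\delta+1$ at $i=\delta-1$, and $T=(1,3,4,\dots,\delta+1,\delta,\delta,\delta-1,\delta-1,\dots)$ has socle degree $j$. For $j=6$ we get $E=\{3,5,6,7\}$ and the sequence of Section~\ref{sec:example}.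

\subsection*{The algebras}
Let $R'=\mathsf k\{x,y\}$ with maximal ideal $\mathfrak n$, and let $D'=\mathsf k_{DP}[X,Y]\subset D$. For $1\le m\le\delta-1$ write $E\setminus\{e_m\}=\{\varepsilon_0>\dots>\varepsilon_{\delta-1}\}$, put $d_t=\varepsilon_t+t-1$, and let
\[
G_m=\sum_{t=0}^{\delta-1}L_{(1,\xi_t)}^{[d_t]}\in D',\qquad F_m=G_m+Z^{[e_m]},\qquad B_m=R'/\operatorname{Ann}G_m,\qquad A_m=R/\operatorname{Ann}F_m .
\]
Lemma~\ref{lem:lower} in two variables gives $s_t=t$ and allows $\tau=\delta-1$. We have $d_t\ge d_{t+1}$ since $\varepsilon_t\ge\varepsilon_{t+1}+1$, and $d_{\delta-1}\ge e_1+\delta-2=2\tau$. Lemma~\ref{lem:power} yields $H(B_m)=\sum_t\mathbf 1_{[t,\varepsilon_t-1]}$, that is,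
\begin{equation}\label{eq:HB}
H(B_m)_i=i+1\quad(i\le\delta-1),\qquad H(B_m)_i=\#\{\varepsilon\in E\setminus\{e_m\}:\varepsilon>i\}\quad(i\ge\delta-1).
\end{equation}
In particular $G_m$ has degree $j$. The exponent $e_m$ can be smaller than $2\tau$, so Lemma~\ref{lem:power} does not cover $F_m$, and we treat $Z$ directly. Write $e=e_m$. A nonconstant monomial in $x,y$ acts on $F_m$ as on $G_m$, a power $z^{i'}$ with $i'\ge1$ gives $Z^{[e-i']}$, and all other nonconstant monomials kill $F_m$. So for $i\ge1$
\begin{equation}\label{eq:sum}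
\mathfrak m^i\circ F_m=\mathfrak n^i\circ G_m+\langle Z^{[e']}:0\le e'\le e-i\rangle .
\end{equation}
For $1\le i\le e$ we have $i\le j$, so $1\in\mathfrak n^i\circ G_m\subset D'$, and the two summands meet exactly in $\mathsf k\cdot1$. Therefore
\[
\dim\mathfrak m^i\circ F_m=\dim\mathfrak n^i\circ G_m+\max(e-i,0)\qquad(i\ge1),
\]
which means $H(A_m)=H(B_m)+\mathbf 1_{[1,e_m-1]}$. Since $e_m\ge\delta$, comparison with \eqref{eq:HB} gives $H(A_m)=T$ for every $m$.

\subsection*{The open sets}
Let $\mathcal V_m=\mathcal O_{e_m}\cap\mathcal N_{e_m-2}$ for $1\le m\le\delta-1$; these sets are open by Lemma~\ref{lem:ON}. If $m<m'$, then $e_m\le e_{m'}-2$, so $\mathcal V_m\cap\mathcal V_{m'}\subset\mathcal O_{e_m}\cap\mathcal N_{e_{m'}-2}=\emptyset$. This is the reason for spacing the $e_m$ two apart. It remains to show that $A_m\in\mathcal V_m$.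

We have $z\circ F_m=Z^{[e-1]}$, which is killed by $\mathfrak m^e$, and $z\notin\mathfrak m_{A_m}^2$ because $T_1=3$. So $A_m\in\mathcal O_e$.

Let $\ell=\ell'(x,y)+\gamma z$ be a linear form that acts as zero from $A^*_{m,e-2}$ to $A^*_{m,e-1}$, that is, $\ell\,\mathfrak m^{e-2}\circ F_m\subset\mathfrak m^{e}\circ F_m$. By \eqref{eq:sum}, $\mathfrak m^e\circ F_m=\mathfrak n^e\circ G_m\subset D'$. Since $e-2\ge1$, we have $\ell z^{e-2}\circ F_m=\gamma z^{e-1}\circ F_m=\gamma Z$, so $\gamma=0$. Then $\ell'\mathfrak n^{e-2}\circ G_m=\ell'\mathfrak n^{e-2}\circ F_m\subset\mathfrak n^e\circ G_m$. If $\ell'\ne0$, this makes $B^*_{m,e-1}$ a quotient of $R'_{e-1}/\ell'R'_{e-2}$, which is one-dimensional. But $H(B_m)_{e-1}\ge2$ by \eqref{eq:HB}, because $j$ and $j+1$ belong to $E\setminus\{e_m\}$; these two elements are withheld from $z$ for this purpose. So $\ell=0$ and $A_m\in\mathcal N_{e-2}$.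

By Lemma~\ref{lem:top}, $\mathrm{Gor}(T)$ has at least $\delta-1=\lfloor j/3\rfloor$ irreducible components. This proves Theorem~\ref{thm:A}. \qed

\section{Balanced algebras}\label{sec:balanced}

The proof of Theorem~\ref{thm:A} looks only at linear forms and makes a single choice among about $j/3$ possibilities. To get more components we want many independent choices, detected by forms of all degrees $u$ up to some bound $u_0$. The difficulty is that for $u\ge2$ the number $c_{u,v}$ in \eqref{eq:compare} is a difference of two upper semicontinuous functions, and Lemma~\ref{lem:semi} says nothing about it. The partial sums telescope, however: by Lemma~\ref{lem:pairing}, $\sum_{i\le u}c_{i,v}=\sum_{i<v}T_i-\sigma_{u+1,v}$. So fix $T$ and $v\le j$ and put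
\[
\Phi_u=\sum_{i\le u}\mu_{i,v},\qquad\Psi_u=\sum_{i\le u}(T_i-c_{i,v})=\sum_{i\le u}T_i-\sum_{i<v}T_i+\sigma_{u+1,v}.
\]
Then $\Phi_u$ is lower semicontinuous, $\Psi_u$ is upper semicontinuous, and $\Phi_u\le\Psi_u$ on $\mathrm{Gor}(T)$ by \eqref{eq:compare}. Call $A\in\mathrm{Gor}(T)$ \emph{balanced} up to $u_0$ if equality holds in \eqref{eq:compare} for all $u\le u_0$. In words: every class in $A_u^*$ that kills $A^*_v$ is represented by an element of $\mathfrak m_A^u$ that kills $\mathfrak m_A^v$.

\begin{lemma}\label{lem:balanced}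
The variety $\mathrm{Gor}(T)$ has at least as many irreducible components as there are distinct vectors $(\mu_{0,v}(A),\dots,\mu_{u_0,v}(A))$ with $A$ balanced up to $u_0$.
\end{lemma}

\begin{proof}
For $\mathbf w=(w_0,\dots,w_{u_0})\in\mathbb Z^{u_0+1}$ let $\mathcal W_{\mathbf w}$ be the set where $\Phi_u\ge w_u$ and $\Psi_u\le w_u$ for all $u\le u_0$. It is open. Since $\Phi_u\le\Psi_u$, it is the set where $\Phi_u=\Psi_u=w_u$ for all $u\le u_0$, so the $\mathcal W_{\mathbf w}$ are pairwise disjoint. A balanced algebra $A$ lies in $\mathcal W_{\mathbf w}$ for $w_u=\Phi_u(A)$, and distinct vectors $(\mu_{u,v}(A))_u$ have distinct vectors of partial sums. Apply Lemma~\ref{lem:top}.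
\end{proof}

\section{Exponential growth}\label{sec:B}

We prove Theorem~\ref{thm:B}. Let $r\ge3$, $j\ge8$ and $N=\lfloor(j-1)/7\rfloor$, so that $N\ge1$ and $j\ge7N+1$. The plan is to take a lower set $\Gamma$ with a boundary $\Delta$, and to give each point of $\Delta$ either a late or an early right endpoint. The Hilbert function sees only how many points are late. In the degrees between the two endpoints, however, $A^*$ is the coordinate ring of the points that are still present, and $\mu$ reads off the low-degree Hilbert function of that set, which sees the left endpoints $|\alpha|$ of the late points. Two properties of $\Delta$ are needed: any subset of it can be removed from $\Gamma$ leaving a lower set, and $|\alpha|$ takes many values on it. The level set $|\alpha|=\text{const}$ has the first property but not the second, so we tilt it.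

\subsection*{The points}
For $\alpha=(a,l_1,\dots,l_{r-2})\in\mathbb N^{r-1}$ put $\operatorname{wt}(\alpha)=a+2\sum_il_i$, and let
\[
\Gamma=\{\operatorname{wt}\le2N\},\quad\Gamma^\circ=\{\operatorname{wt}<2N\},\quad\Delta=\{\operatorname{wt}=2N\},\quad
\Delta_t=\Bigl\{\alpha\in\Delta:\sum_il_i=t\Bigr\}\ \ (0\le t\le N);
\]
see Figure~\ref{fig:points}. An element of $\Delta_t$ has $a=2N-2t$, so $|\alpha|=2N-t\in[N,2N]$, and it is determined by $(l_1,\dots,l_{r-2})$. Hence $\#\Delta_t=\binom{t+r-3}{r-3}$ and $\#\Delta=\binom{N+r-2}{r-2}$. If $\beta\le\alpha\in\Gamma$ and $\beta\ne\alpha$, then $\operatorname{wt}(\beta)<\operatorname{wt}(\alpha)$, so $\beta\in\Gamma^\circ$. Therefore $\Lambda_S=\Gamma^\circ\cup S$ is a lower set for every $S\subset\Delta$. All $\alpha\in\Gamma$ have $|\alpha|\le2N$, so by Lemma~\ref{lem:lower} we may take $\tau=2N$.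

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[->] (-0.4,0)--(7,0) node[right]{$a$};
\draw[->] (0,-0.4)--(0,3.9) node[above]{$l_1$};
\draw[dashed] (6,0)--(0,3);
\foreach \x/\y in {0/0,1/0,2/0,3/0,4/0,5/0,0/1,1/1,2/1,3/1,0/2,1/2} \fill (\x,\y) circle (2.4pt);
\foreach \x/\y/\z in {6/0/6,4/1/5,2/2/4,0/3/3} \draw[fill=white] (\x,\y) circle (3.6pt) node[above right]{$\z$};
\end{tikzpicture}
\caption{The lattice points $\alpha=(a,l_1)$ with $a+2l_1\le6$ (the case $r=3$, $N=3$). Solid dots: $a+2l_1<6$. Open circles: $a+2l_1=6$, labeled by $|\alpha|=a+l_1$. The solid dots together with any subset of the open circles form a lower set, and the labels are pairwise distinct.}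
\label{fig:points}
\end{figure}

\subsection*{The algebras}
For $S\subset\Delta$ let
\[
F_S=\sum_{\alpha\in\Gamma^\circ}L_\alpha^{[j]}+\sum_{\alpha\in S}L_\alpha^{[5N+|\alpha|]}+\sum_{\alpha\in\Delta\setminus S}L_\alpha^{[3N+|\alpha|]},\qquad I=\operatorname{Ann}F_S,\qquad A_S=R/I,
\]
and write $d_\alpha$ for the exponents. They equal $j\ge7N+1$ on $\Gamma^\circ$, lie in $[6N,7N]$ on $S$, and lie in $[4N,5N]$ on $\Delta\setminus S$. The constants are forced in turn: $3N$ makes $d_\alpha\ge4N=2\tau$; the window $[3N+1,5N]$ has length $2N$, enough to test forms of degree $0,\dots,2N-1$; and $j\ge7N+1$ puts the exponent on $\Gamma^\circ$ above all the others.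

Order $\Gamma^\circ$ by nondecreasing $|\alpha|$, followed by $S$ and then $\Delta\setminus S$, each by nonincreasing $|\alpha|$. Then $d_\alpha$ is nonincreasing, and all initial segments are lower sets, so $s_\alpha=|\alpha|$ by Lemma~\ref{lem:lower}. Lemma~\ref{lem:power} gives
\[
H(A_S)=\sum_{\alpha\in\Gamma^\circ}\mathbf 1_{[|\alpha|,\,j-|\alpha|]}+\sum_{\alpha\in S}\mathbf 1_{[|\alpha|,\,5N]}+\sum_{\alpha\in\Delta\setminus S}\mathbf 1_{[|\alpha|,\,3N]}.
\]
The left endpoints do not depend on $S$, and the right endpoints depend only on $\rho=\#S$. So for fixed $\rho$ all $A_S$ with $\#S=\rho$ have the same Hilbert function $T$. It has $T_u=h_\Gamma(u)$ for $u\le2N$; in particular $T_1=r$, since $\Gamma$ contains $0$ and the $r-1$ unit vectors. The interval of $\alpha=0\in\Gamma^\circ$ is $[0,j]$ and all other intervals end earlier, so $T$ has socle degree $j$. Put $v=3N+1$ and $u_0=2N-1$.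

\begin{proposition}\label{prop:AS}
For $0\le u\le u_0$ we have $\mu_{u,v}(A_S)=h_{\Lambda_S}(u)=T_u-c_{u,v}(A_S)$. In particular $A_S$ is balanced up to $u_0$.
\end{proposition}

\begin{proof}
\emph{Step 1: $I_i^*=(I_{\Lambda_S})_i$ for $3N+1\le i\le5N$.} Let $f=\varphi_i+\varphi_{i+1}+\cdots\in I$. We apply \eqref{eq:comp} with $u=i$ and $e=d_\alpha-i$.

For $\alpha\in S$ we have $e=5N+|\alpha|-i\ge|\alpha|$, and the sum runs over $\Lambda=\{\beta:d_\beta\ge d_\alpha\}=\Gamma^\circ\cup\{\beta\in S:|\beta|\ge|\alpha|\}$. The elements $L_\beta^{[e]}$, $\beta\in\Lambda$, may be dependent, since $e$ can be smaller than $\tau$. But $\Lambda$ and $\Lambda\setminus\{\alpha\}$ are lower sets and $e\ge|\alpha|$, so $h_\Lambda(e)=h_{\Lambda\setminus\{\alpha\}}(e)+1$, and by \eqref{eq:span} $L_\alpha^{[e]}$ is not in the span of the others. Its coefficient $\varphi_i(p_\alpha)$ is therefore zero.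

For $\alpha\in\Gamma^\circ$ we have $e=j-i\ge2N+1$, the sum runs over $\Gamma^\circ$, and $h_{\Gamma^\circ}(e)=\#\Gamma^\circ$, so the $L_\beta^{[e]}$ are independent and $\varphi_i(p_\alpha)=0$.

Thus $I_i^*\subset(I_{\Lambda_S})_i$. The codimension of $I^*_i$ in $R_i$ is $T_i=\#\Gamma^\circ+\rho$, because $2N\le i\le j-2N$ and $3N<i\le5N$. The codimension of $(I_{\Lambda_S})_i$ is $h_{\Lambda_S}(i)=\#\Gamma^\circ+\rho$ by Lemma~\ref{lem:lower}. So the spaces are equal.

\emph{Step 2: $\mu_{u,v}(A_S)=h_{\Lambda_S}(u)$.} We have $3N+1\le u+v\le5N$. By Step~1, $\varphi\in R_u$ acts as zero from degree $v$ to degree $u+v$ of $A_S^*$ if and only if $\varphi R_v\subset(I_{\Lambda_S})_{u+v}$. This holds if $\varphi$ vanishes on $\Lambda_S$, and only then, because $x_1^v$ takes the value $1$ at every $p_\alpha$. So the kernel is $(I_{\Lambda_S})_u$.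

\emph{Step 3: $c_{u,v}(A_S)\ge T_u-h_{\Lambda_S}(u)$.} We show that every $\varphi\in(I_{\Lambda_S})_u$ kills $\mathfrak m_{A_S}^v$. By \eqref{eq:eval},
\[
\varphi\circ F_S=\sum_{\alpha\in\Delta\setminus S}\varphi(p_\alpha)\,L_\alpha^{[3N+|\alpha|-u]}.
\]
If $\varphi(p_\alpha)\ne0$, then $h_{\Lambda_S\cup\{\alpha\}}(u)>h_{\Lambda_S}(u)$, so $u\ge|\alpha|$ by Lemma~\ref{lem:lower}. Hence $\deg(\varphi\circ F_S)\le3N<v$, and the image of $\varphi$ in $A_S$ lies in $\mathfrak m_{A_S}^u\cap(0:\mathfrak m_{A_S}^v)$. Since $u\le\tau$, Lemma~\ref{lem:power} gives $A^*_{S,u}=R_u/(I_\Gamma)_u$, and the image of $(I_{\Lambda_S})_u$ in it has dimension $h_\Gamma(u)-h_{\Lambda_S}(u)=T_u-h_{\Lambda_S}(u)$.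

Combining \eqref{eq:compare} with Steps 2 and 3 gives $\mu_{u,v}\le T_u-c_{u,v}\le h_{\Lambda_S}(u)=\mu_{u,v}$.
\end{proof}

\begin{example}
Let $r=3$, $N=1$, $j=8$, $\rho=1$. Then $\Gamma^\circ=\{(0,0),(1,0)\}$ contributes the intervals $[0,8]$, $[1,7]$, and $\Delta=\{(2,0),(0,1)\}$ contributes $[2,5],[1,3]$ or $[2,3],[1,5]$. Either way $T=(1,3,4,4,3,3,2,2,1)$. The invariant $\mu_{1,4}=h_{\Lambda_S}(1)$ is $2$ in the first case, where the three points of $\Lambda_S$ are collinear in the projective plane, and $3$ in the second. As in Section~\ref{sec:example}, there are three collinear points and one point off their line.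
\end{example}

\subsection*{Counting}
Let $\rho_t=\#(S\cap\Delta_t)$. By Lemma~\ref{lem:lower},
\[
h_{\Lambda_S}(u)-h_{\Gamma^\circ}(u)=\#\{\alpha\in S:|\alpha|\le u\}=\sum_{t\ge2N-u}\rho_t .
\]
The values for $u=N,N+1,\dots,2N-1$ determine $\rho_N,\rho_{N-1},\dots,\rho_1$ successively, and $\sum_t\rho_t=\rho$ then determines $\rho_0$. By Proposition~\ref{prop:AS} and Lemma~\ref{lem:balanced}, $\mathrm{Gor}(T)$ has at least as many components as there are vectors $(\rho_0,\dots,\rho_N)$ with $0\le\rho_t\le\binom{t+r-3}{r-3}$ and $\sum_t\rho_t=\rho$. Without the last condition there are $\prod_{t=0}^N\bigl(1+\binom{t+r-3}{r-3}\bigr)$ vectors, and their sums take the $1+\binom{N+r-2}{r-2}$ values $0,\dots,\#\Delta$. Some value $\rho$ is taken at least the average number of times, which is the first bound of Theorem~\ref{thm:B}. For $r=3$ the vectors are the $0/1$-vectors of length $N+1$; the choice $\rho=\lfloor(N+1)/2\rfloor$ gives $\binom{N+1}{\lfloor(N+1)/2\rfloor}$, the largest of $N+2$ binomial coefficients with sum $2^{N+1}$.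

Let $r\ge4$ be fixed. From $\binom{t+r-3}{r-3}\ge t^{r-3}/(r-3)!$ and $N!\ge N^N\exp(-N)$ we get
\[
\sum_{t=0}^N\log\Bigl(1+\binom{t+r-3}{r-3}\Bigr)\ge(r-3)\log N!-N\log(r-3)!\ge(r-3)N\log N-O(N),
\]
while the logarithm of the denominator is $O(\log N)$. Since $N=j/7+O(1)$, we have $N\log N/(j\log j)\to1/7$, and the bound on the lower limit follows. This proves Theorem~\ref{thm:B}. \qed

\section{An upper bound}\label{sec:C}

Let $\mathsf k$ be algebraically closed; then the two readings of $\mathrm{Gor}(T)$ have the same components, and we work with $\mathsf k$-points. The idea is to count components upstairs, in the affine space of polynomials $F$, where the equations have bounded degree. We use the B\'ezout inequality of Heintz \cite{He}: a closed subset of $\mathbb A^n$ defined by polynomials of degree at most $e$ has degree at most $e^n$, where the degree is the sum of the degrees of all irreducible components. In particular it has at most $e^n$ components.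

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Let $T$ be a Gorenstein sequence of codimension $r$ and socle degree $j$, and identify $D_{\le j}$ with $\mathbb A^n$, $n=\binom{j+r}{r}$. For $F\in D_{\le j}$ and $0\le i\le j$ let $M_i(F)$ be the matrix of the map $\mathfrak m^i/\mathfrak m^{j+1}\to D_{\le j}$, $f\mapsto f\circ F$. Its entries are linear in $F$ and its size is at most $n\times n$. Put $\theta_i=\sum_{i'\ge i}T_{i'}$ and
\[
X_T=\{F:\operatorname{rank}M_i(F)=\theta_i\ \text{for all }i\}\ \subset\ Y_T=\{F:\operatorname{rank}M_i(F)\le\theta_i\ \text{for all }i\}.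
\]
By Lemma~\ref{lem:macaulay}, $F\in X_T$ if and only if $H(R/\operatorname{Ann}F)=T$, and $F\mapsto\operatorname{Ann}F$ maps $X_T$ onto $\mathrm{Gor}(T)$. This map is a morphism: $\operatorname{Ann}F/\mathfrak m^{j+1}=\ker M_0(F)$, the rank of $M_0$ is constant on $X_T$, and where a given minor of size $\theta_0$ is nonzero Cramer's rule gives a basis of the kernel with regular entries. The closures of the images of the components of $X_T$ are irreducible closed sets covering $\mathrm{Gor}(T)$, so every component of $\mathrm{Gor}(T)$ is among them. Thus $\mathrm{Gor}(T)$ has at most as many components as $X_T$. Since $X_T$ is open in $Y_T$, it has at most as many components as $Y_T$. Finally $Y_T$ is defined by minors of the matrices $M_i(F)$, which are polynomials of degree at most $n$, so it has at most $n^n$ components. As $n=O(j^r)$, we get $\log b(j,r)\le n\log n=O(j^r\log j)$.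
\end{proof}

\begin{thebibliography}{9}

\bibitem{He}
J.~Heintz, \emph{Theoret. Comput. Sci.} 24 (1983), 239--277.

\bibitem{IM}
Anthony Iarrobino and Pedro Macias Marques, \emph{Reducibility of a family of local Artinian Gorenstein algebras}, arXiv:2112.14664 (2021).

\end{thebibliography}
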